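
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Continua in the interior of the rotation set are rotation sets of minimal sets}


\begin{abstract}
Let $f$ be a homeomorphism of the two-torus homotopic to the identity, with a lift $F$ whose rotation set $\rho(F)$ has nonempty interior. We prove that every continuum $C\subseteq\operatorname{int}\rho(F)$ is the rotation set of a minimal set of $f$. This proves a conjecture stated by J\"ager, Passeggi and \v{S}timac. The continuum is first realized by a minimal subshift, built by a hierarchical construction in which run lengths decay geometrically along walks close to $C$. It is then carried to a pseudo-Anosov map by a Markov coding, and from there to $f$ by global shadowing. Conversely, the rotation set of any minimal set is a continuum, and for a residual set of points it is the set of limits of averages along a single orbit. An example shows that $\operatorname{int}\rho(F)$ cannot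 be replaced by $\rho(F)$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, let $\pi:\mathbb R^2\to\mathbb T^2$ be the projection, and let $\mathrm{Homeo}_0(\mathbb T^2)$ be the set of homeomorphisms of $\mathbb T^2$ homotopic to the identity. A lift $F:\mathbb R^2\to\mathbb R^2$ of $f\in\mathrm{Homeo}_0(\mathbb T^2)$ commutes with integer translations, so the displacement $F-\mathrm{id}$ is a bounded function on $\mathbb T^2$, and
\[
  A_n(z)=\frac{F^n(\hat z)-\hat z}{n}\qquad(z\in\mathbb T^2,\ \hat z\in\pi^{-1}(z),\ n\ge1)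
\]
is the average displacement of the orbit of $z$ up to time $n$; it does not depend on the choice of $\hat z$. For $M\subseteq \mathbb T^2$ the \emph{rotation set of $F$ on $M$} collects all limits of such averages:
\[
  \rho_M(F)=\Big\{\rho\in\mathbb R^2\ \Big|\ \exists\, n_i\nearrow\infty,\ z_i\in M:\ \lim_{i\to\infty}A_{n_i}(z_i)=\rho\Big\},
\]
and $\rho(F)=\rho_{\mathbb T^2}(F)$. Misiurewicz and Ziemian \cite{MZ} showed that $\rho(F)$ is always compact and convex. A set $M$ is \emph{invariant} if $f(M)=M$, and a \emph{minimal set} is a nonempty closed invariant set that contains no proper nonempty closed invariant subset. A \emph{continuum} is a nonempty compact connected subset of $\mathbb R^2$.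

Which sets are rotation sets of minimal sets? If $M$ is a periodic orbit, or if $f$ is a translation, then $\rho_M(F)$ is a single point. If $\operatorname{int}\rho(F)\ne\emptyset$, then by \cite{MZ} every $\rho\in\operatorname{int}\rho(F)$ occurs: there is a minimal set $M_\rho$ with $\rho_{M_\rho}(F)=\{\rho\}$. Larger sets are harder to produce, for two reasons. In a minimal set every finite piece of behavior recurs with bounded gaps, and this mixes the averages of long orbit pieces. And $\rho_M(F)$ is defined by \emph{all} long orbit pieces, so that none of them may have an average away from the prescribed set.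

One restriction is immediate. Passing from $z$ to $f(z)$, or from $n$ to $n+1$, changes $A_n(z)$ only by $O(1/n)$. Since an orbit in a minimal set is dense, $A_n(M)$ cannot jump between two separated sets, and $\rho_M(F)$ is connected (Section~\ref{sec:forced}). So $\rho_M(F)$ is always a continuum. It is natural to guess that inside $\operatorname{int}\rho(F)$ there is no other restriction. This is the conjecture stated by J\"ager, Passeggi and \v{S}timac \cite{JPS}, which we prove.

\begin{theorem}\label{thm:A}
Let $f\in \mathrm{Homeo}_0(\mathbb T^2)$ have a lift $F$ with $\operatorname{int}\rho(F)\ne\emptyset$, and let $C\subseteq\operatorname{int}\rho(F)$ be a continuum. Then there is a minimal set $M$ of $f$ with $\rho_M(F)=C$.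
\end{theorem}

\begin{theorem}\label{thm:C}
Let $f\in \mathrm{Homeo}_0(\mathbb T^2)$, let $F$ be a lift of $f$, and let $M$ be a minimal set of $f$. Then $\rho_M(F)$ is a continuum, and for all $z$ in a residual subset of $M$ the set of limit points of $A_n(z)$, $n\to+\infty$, equals $\rho_M(F)$.

Hence, if $\operatorname{int}\rho(F)\neq\emptyset$, a set $C\subseteq \operatorname{int}\rho(F)$ equals $\rho_M(F)$ for some minimal set $M$ if and only if $C$ is a continuum.
\end{theorem}

On the boundary of $\rho(F)$ the situation is different.

\begin{proposition}\label{prop:D}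
Let $h(t)=\sin^2(\pi t)$ and $F(x,y)=(x+h(y),\,y+h(x+h(y)))$. Then $\rho(F)=[0,1]^2$, and the sets $\rho_M(F)$ with $M$ minimal are exactly the continua in $(0,1)^2$ and the four singletons $\{(i,j)\}$, $i,j\in\{0,1\}$.
\end{proposition}

For instance, $\{(\frac12,0)\}\subset\rho(F)$ is not of the form $\rho_M(F)$ for this $F$. So in Theorem~\ref{thm:A} the hypothesis $C\subseteq\operatorname{int}\rho(F)$ cannot be weakened to $C\subseteq\rho(F)$.

\subsection{Plan of the proof}

The heart of the matter is a statement about subshifts. For vectors $v_1,\dots,v_s\in\mathbb R^2$ and a subshift $\Omega\subset\{1,\dots,s\}^{\mathbb Z}$ let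
\[
R(\Omega)=\Big\{\lim_{i\to\infty} \frac1{n_i}\sum_{j=0}^{n_i-1}v_{\omega^{i}_j}\ :\ n_i\nearrow\infty,\ \omega^i\in\Omega\Big\}.
\]

\begin{theorem}\label{thm:B}
Let $v_1,\dots,v_s\in\mathbb R^2$ and let $C\subset\operatorname{int}\operatorname{conv}\{v_1,\dots,v_s\}$ be a continuum. Then there is a minimal subshift $\Omega\subset\{1,\dots,s\}^{\mathbb Z}$ with $R(\Omega)=C$.
\end{theorem}

This is proved in Section~\ref{sec:symbolic}, which starts with an example worked by hand. To transfer the result to $f$ we need a part of the dynamics of $f$ that can be coded by symbols. A theorem of Franks provides periodic orbits with rotation vectors surrounding $C$. Relative to their union $P$, the map $f$ is isotopic to a pseudo-Anosov map $\varphi$ (Section~\ref{sec:pA}; the use of pseudo-Anosov maps follows Llibre and MacKay \cite{LM}). A branched cover with ramification index two over the points of $P$ turns $\varphi$ into a pseudo-Anosov map $\psi$ of a closed surface. The map $\psi$ has a Markov coding, and Theorem~\ref{thm:B} gives a $\psi$-minimal set with rotation set $C$ (Section~\ref{sec:coding}). Finally, after lifting to the universal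 cover of this surface, every orbit of $\psi$ is shadowed at a uniformly bounded distance by an orbit of the lift of $f$. This is Handel's global shadowing \cite{Handel}, proved in Section~\ref{sec:shadow}. Bounded distance does not affect averages, and Theorem~\ref{thm:A} follows (Section~\ref{sec:proofA}). Section~\ref{sec:example} treats the example.

We use the following standard facts about a homeomorphism $T$ of a compact metrizable space. Every nonempty closed invariant set contains a minimal set. If $M$ is minimal, every forward orbit in $M$ is dense in $M$, because the $\omega$-limit set of a point is nonempty, closed and invariant. Conversely, a nonempty closed invariant set in which every orbit is dense is minimal. Finally, let $T'$ be another such homeomorphism and $p$ a continuous map with $pT=T'p$. If $M$ is $T$-minimal, then $p(M)$ is $T'$-minimal, since the preimage in $M$ of a closed invariant subset of $p(M)$ is closed and invariant.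

\section{What minimality forces}\label{sec:forced}

\begin{proof}[Proof of the first part of Theorem~\ref{thm:C}]
Let $M$ be minimal and $b=\sup|F-\mathrm{id}|$. Then $|A_n|\le b$, and
\begin{equation}\label{eq:slow}
|A_n(fz)-A_n(z)|\le \frac{2b}n,\qquad |A_{n+1}(z)-A_n(z)|\le\frac{2b}{n}.
\end{equation}
Indeed, $n(A_n(fz)-A_n(z))$ is the difference of the displacements of $F$ at $F^n(\hat z)$ and at $\hat z$, and $(n+1)(A_{n+1}(z)-A_n(z))$ is the displacement at $F^n(\hat z)$ minus $A_n(z)$. By boundedness $\rho_M(F)$ is nonempty, and a diagonal argument shows that it is closed; so it is compact.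

\emph{Connectedness.} Suppose $\rho_M(F)=Q_1\sqcup Q_2$ with $Q_1,Q_2$ nonempty, compact and at distance at least $3\varepsilon>0$. Let $U_i$ be the open $\varepsilon$-neighborhood of $Q_i$; the closures $\overline{U_1}$, $\overline{U_2}$ are at distance at least $\varepsilon$. For all large $n$ we have $2b/n<\varepsilon$ and $A_n(M)\subset U_1\cup U_2$, for otherwise a limit of averages would lie outside $U_1\cup U_2$. Fix such an $n$. Along a forward orbit in $M$ the values of $A_n$ jump by less than $\varepsilon$, so they all lie in one of $U_1,U_2$. The orbit is dense and $A_n$ is continuous, so all of $A_n(M)$ lies in that one set. By the second inequality in \eqref{eq:slow} it is the same set for all large $n$. Hence $\rho_M(F)\subset\overline{U_1}$ or $\rho_M(F)\subset\overline{U_2}$, and $Q_2$ or $Q_1$ is empty, a contradiction.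

\emph{Generic points.} For $c\in\rho_M(F)$, $\varepsilon>0$ and $m\in\mathbb N$ the set
\[
U(c,\varepsilon,m)=\{z\in M:\ |A_n(z)-c|<\varepsilon\text{ for some }n\ge m\}
\]
is open in $M$. It is also dense. To see this, let $O\subset M$ be nonempty and open. Every forward orbit in $M$ meets $O$, so by compactness $M=\bigcup_{0\le i\le r}f^{-i}(O)$ for some $r$. Choose $n\ge m$ and $z'\in M$ with $|A_n(z')-c|<\varepsilon/2$ and $2br/n<\varepsilon/2$, and then $i\le r$ with $f^i(z')\in O$. By \eqref{eq:slow}, $f^i(z')\in O\cap U(c,\varepsilon,m)$. Now intersect these sets over $c$ in a countable dense subset of $\rho_M(F)$, over $\varepsilon=1/q$ with $q\ge 1$, and over $m\in\mathbb N$. For $z$ in the resulting residual set, the closed set of limit points of $A_n(z)$ contains a dense subset of $\rho_M(F)$, and it is contained in $\rho_M(F)$ by definition.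
\end{proof}

The last assertion of Theorem~\ref{thm:C} follows from the first one together with Theorem~\ref{thm:A}.

\section{The symbolic theorem}\label{sec:symbolic}

For a word $w=w_0\dots w_{n-1}$ over $\{1,\dots,s\}$ put $|w|=n$ and $\mathrm{av}(w)=\frac1n\sum_j v_{w_j}$. A \emph{window} of a word or of a bi-infinite sequence is a finite subword of consecutive letters.

\subsection{The difficulty, and an L-shaped example}

Suppose $C$ contains points $p_0$ and $p_2$. Then $\Omega$ must contain arbitrarily long words with average near $p_0$ and arbitrarily long words with average near $p_2$, and by minimality each kind must contain the other at a larger scale. Consider a long stretch $U$ of average near $p_2$ inside a much longer stretch of average near $p_0$. Windows that start in $U$ and end further and further to the right have averages moving along the segment from $p_2$ to $p_0$. This segment lies in the convex hull of $C$, but not in $C$ in general.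

Take for $C$ the union of the segments $[p_0,p_1]$ and $[p_1,p_2]$, where $p_0=(0,0)$, $p_1=(1,0)$, $p_2=(1,1)$, and assume for simplicity that there are letters with exactly these three vectors. The word $p_2^tp_0^t$ has average $(\frac12,\frac12)$, at distance $\frac12$ from $C$. Traveling through $p_1$ is not enough: $p_2^tp_1^tp_0^t$ has average $(\frac23,\frac13)$, at distance $\frac13$ from $C$. But let the runs get much shorter as we move away from $p_0$:
\[
 U=p_0^{K^3}\,p_1^{K^2}\,p_2^{K}\;p_2^{K}\,p_1^{K^2}\,p_0^{K^3}.
\]
A window of $U$ without $p_0$ has its average on $[p_1,p_2]$. A window without $p_2$ has its average on $[p_0,p_1]$. A window containing both $p_0$ and $p_2$ contains a \emph{complete} run $p_1^{K^2}$ and at most $2K$ letters $p_2$, so the latter form a fraction less than $2/K$. Since the diameter of $C$ is $\sqrt2$, the average is within $2\sqrt2/K$ of $[p_0,p_1]$. So the averages of all windows of $U$, at every scale, are close to $C$. In other words, if $j$ is the smallest index such that $p_j$ occurs in a window, then the letters $p_j$ and $p_{j+1}$ dominate the window, and the segment $[p_j,p_{j+1}]$ lies in $C$.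

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[very thick] (0,0)--(2,0)--(2,2);
\draw[dashed] (0,0)--(2,2);
\fill (0,0) circle (2pt) node[below] {$p_0$};
\fill (2,0) circle (2pt) node[below] {$p_1$};
\fill (2,2) circle (2pt) node[above] {$p_2$};
\begin{scope}[xshift=4cm,yshift=1.8cm]
\draw[very thick] (0,-0.6)--(2.4,-0.6);
\draw[very thick] (2.4,-1.2)--(3.4,-1.2);
\draw[very thick] (3.4,-1.8)--(4.2,-1.8);
\draw[very thick] (4.2,-1.2)--(5.2,-1.2);
\draw[very thick] (5.2,-0.6)--(7.6,-0.6);
\draw[very thick] (7.6,0)--(10.4,0);
\draw[dotted] (2.4,-0.6)--(2.4,-1.2);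
\draw[dotted] (3.4,-1.2)--(3.4,-1.8);
\draw[dotted] (4.2,-1.8)--(4.2,-1.2);
\draw[dotted] (5.2,-1.2)--(5.2,-0.6);
\draw[dotted] (7.6,-0.6)--(7.6,0);
\node[above] at (1.2,-0.6) {$e_0^{t_0}$};
\node[above] at (2.95,-1.2) {$e_1^{t_1}$};
\node[below] at (3.8,-1.8) {$e_2^{t_2}e_2^{t_2}$};
\node[above] at (4.75,-1.2) {$e_1^{t_1}$};
\node[above] at (6.4,-0.6) {$e_0^{t_0}$};
\node[above] at (9,0) {stay};
\end{scope}
\end{tikzpicture}
\caption{Left: an L-shaped continuum. Jumping directly between words with averages $p_0$ and $p_2$ produces averages along the dashed diagonal, far from the continuum. Right: a word of the construction (not to scale), made of an excursion with runs of levels $0,1,2$ that get shorter as the level increases, followed by a long stay of level $-1$.}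
\label{fig:profile}
\end{figure}

The general construction uses such \emph{excursions} at all scales. At stage $k$ the role of the letters is played by finitely many words of equal length whose averages lie within $\delta_k$ of $C$. Since $C$ need not contain any nonconstant path, an excursion follows a chain of such words with steps of size less than $3\delta_k$; these chains exist because $C$ is connected. A word of stage $k+1$ consists of an excursion that visits all words of stage $k$, which gives minimality, and of a much longer stay near one point of $C$, which fixes its average.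

\subsection{The words}

Let $B>0$ satisfy $|v_i|\le B$ for all $i$. All averages of words and all points of $C$ have norm at most $B$, so any two of them are at distance at most $2B$.

At stage $k\ge0$ we will have a number $\delta_k>0$, a finite index set $G_k$, and words $w_k(e)$, $e\in G_k$, of common length $\ell_k$. We write
\[
a_k(e)=\mathrm{av}(w_k(e)),\qquad E_k(c)=\{e\in G_k:|a_k(e)-c|<\delta_k\}\quad(c\in C),
\]
and we require:
\begin{itemize}
\item[(a)] $\operatorname{dist}(a_k(e),C)<\delta_k$ for all $e\in G_k$;
\item[(b)] $c\in\operatorname{int}\operatorname{conv}\{a_k(e):e\in E_k(c)\}$ for all $c\in C$.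
\end{itemize}
Condition (a) keeps averages near $C$. Condition (b) says that every point sufficiently near $c\in C$ is a convex combination of averages of words that are themselves near $c$; it allows the next stage to aim at prescribed averages.

\emph{Stage $0$.} Let $G_0=\{1,\dots,s\}$, $w_0(i)=i$, $\ell_0=1$, $\delta_0=2B+1$. Then $E_0(c)=G_0$ for every $c\in C$, so (a) holds, and (b) is the hypothesis $C\subset\operatorname{int}\operatorname{conv}\{v_i\}$.

\begin{lemma}\label{lem:stage}
Suppose that {\rm(a)} and {\rm(b)} hold at stage $k$.
\begin{itemize}
\item[(i)] There is $\eta_k>0$ with $\bar B(c,\eta_k)\subset\operatorname{conv}\{a_k(e):e\in E_k(c)\}$ for all $c\in C$.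
\item[(ii)] Write $e\sim e'$ if $|a_k(e)-a_k(e')|<3\delta_k$. The graph $(G_k,\sim)$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $c_0\in C$. By (b) there is $\eta>0$ with $\bar B(c_0,2\eta)\subset\operatorname{conv}\{a_k(e):e\in E_k(c_0)\}$. For $c\in C$ close to $c_0$ we have $E_k(c)\supseteq E_k(c_0)$, because $G_k$ is finite and the inequality defining $E_k$ is strict, and also $\bar B(c,\eta)\subset\bar B(c_0,2\eta)$. Thus $\eta$ works near $c_0$. Compactness of $C$ gives one $\eta_k$ for all $c$.

(ii) Let $e,e'\in G_k$. By (a) there are $c,c'\in C$ with $e\in E_k(c)$ and $e'\in E_k(c')$. As $C$ is connected, there is a chain $c=c_0,c_1,\dots,c_r=c'$ in $C$ with steps less than $\delta_k$, where $r\ge1$ (if $c=c'$, take $r=1$). Choose $e_i\in E_k(c_i)$ with $e_0=e$, $e_r=e'$; the sets $E_k(c_i)$ are nonempty by (b). Then $|a_k(e_i)-a_k(e_{i+1})|<\delta_k+\delta_k+\delta_k$.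
\end{proof}

We will also use the support function $H_A(u)=\max_{a\in A}\langle a,u\rangle$, $|u|=1$, of a compact convex set $A$. One has $A\subset A'$ if and only if $H_A\le H_{A'}$. If finitely many points are moved by at most $r'$, then the support function of their convex hull decreases by at most $r'$. So if the hull contained $\bar B(c,r)$ with $r>r'$, then it contains $\bar B(c,r-r')$ after the move.

\emph{From stage $k$ to stage $k+1$.} Put $\delta_{k+1}=\min(\eta_k,\delta_k/10)$, and write $\delta=\delta_{k+1}$. Let $C_0\subset C$ be a finite set such that every $c\in C$ is at distance less than $\delta/8$ from $C_0$. Let $G_{k+1}$ be the set of pairs $b=(c_0,\varepsilon)$ with $c_0\in C_0$ and $\varepsilon\in\{(\pm1,0),(0,\pm1)\}$. For such $b$ put $c(b)=c_0$ and define the target $\hat b=c_0+\frac\delta2\varepsilon$. We will construct words of common length with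
\begin{equation}\label{eq:target}
|a_{k+1}(b)-\hat b|<\delta/8 .
\end{equation}
This implies
\begin{equation}\label{eq:home}
|a_{k+1}(b)-c(b)|<\delta_{k+1},
\end{equation}
and hence (a) at stage $k+1$. It also implies (b). Given $c\in C$, take $c_0\in C_0$ with $|c-c_0|<\delta/8$. The four words with indices $(c_0,\varepsilon)$ have averages at distance less than $\frac\delta2+\frac\delta8+\frac\delta8<\delta$ from $c$, so these indices lie in $E_{k+1}(c)$. The convex hull of the four targets contains $\bar B(c_0,\frac\delta{2\sqrt2})$, so the convex hull of the four averages contains $\bar B(c_0,\frac\delta{2\sqrt2}-\frac\delta8)$. As $\frac18<\frac1{2\sqrt2}-\frac18$, the point $c$ is interior to this ball.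

\emph{The word $w_{k+1}(b)$.} We choose the following parameters, in this order.
\begin{itemize}
\item $R_k=\lceil 4B/\delta_k\rceil+1$. Windows of length at least $R_k\ell_k$ are long enough that the stage-$k$ words cut by their ends do not matter.
\item An integer $K_k\ge\max(2,\,R_k+1,\,8B/\delta_k)$, the ratio of consecutive run lengths.
\item $m=m_k$ so large that for every $b\in G_{k+1}$ there is a walk $e_0,\dots,e_m$ in $G_k$ that starts in $E_k(c(b))$, visits all of $G_k$, and whose consecutive elements are equal or $\sim$-related. The walk exists by Lemma~\ref{lem:stage}(ii), and repeating elements gives a common $m$.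
\item $t_j=K_k^{\,m-j+1}$ for $0\le j\le m$, and $V_k=2\sum_{j=0}^mt_j$.
\item $T_k\ge\max(K_k,4BV_k/\delta_k)$, the same for all $b\in G_{k+1}$, and large enough for \eqref{eq:target}, as explained below.
\end{itemize}
Writing indices for the corresponding words, let
\[
w_{k+1}(b)=\underbrace{e_0^{t_0}e_1^{t_1}\cdots e_m^{t_m}\;e_m^{t_m}\cdots e_1^{t_1}e_0^{t_0}}_{\text{excursion}}\ \underbrace{(\text{concatenation of }T_k\text{ words with indices in }E_k(c(b)))}_{\text{stay}},
\]
see Figure~\ref{fig:profile}. The stay is chosen as follows. Since $|\hat b-c(b)|<\delta_{k+1}\le\eta_k$, Lemma~\ref{lem:stage}(i) gives $\hat b=\sum_ex_ea_k(e)$ with $e$ running through $E_k(c(b))$, $x_e\ge0$ and $\sum_e x_e=1$. Choose integers $n_e\ge0$ with $\sum_en_e=T_k$ and $|n_e-T_kx_e|\le1$ (round the $T_kx_e$ down and distribute the remainder), and let $e$ occur $n_e$ times in the stay, in any order. The average of the stay is within $|G_k|B/T_k$ of $\hat b$, and adding the excursion changes the average by at most $2BV_k/(V_k+T_k)$. So \eqref{eq:target} holds if $T_k$ is large. Put $\ell_{k+1}=(V_k+T_k)\ell_k$. This completes the construction.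

Two features will be used constantly. Every $w_k(e)$, $e\in G_k$, occurs in every $w_{k+1}(b)$. And for $k'>k$ each $w_{k'}(b)$ is canonically decomposed into stage-$k$ words, which we call its stage-$k$ \emph{blocks}.

\subsection{The subshift}

Let $\mathcal L$ be the set of all windows of the words $w_k(e)$, $k\ge0$, $e\in G_k$. Since the words of any stage occur in all words of later stages, every $u\in\mathcal L$ is a window of words $w_{k'}(b)$ with $k'$ as large as we like. Let $\Omega$ be the set of $\omega\in\{1,\dots,s\}^{\mathbb Z}$ all of whose windows lie in $\mathcal L$. It is closed and shift invariant, and it is nonempty by compactness, since $\ell_k\to\infty$.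

\emph{$\Omega$ is minimal.} Every word of $\mathcal L$ is a window of some $w_k(e)$, so it suffices to show that each $w_k(e)$ occurs in every $\omega\in\Omega$; then every orbit is dense in $\Omega$. A window of $\omega$ of length $2\ell_{k+1}$ lies in $\mathcal L$, so it is a window of some $w_{k'}(b)$ with $k'>k+1$. Having length $2\ell_{k+1}$, it contains a full stage-$(k+1)$ block, and therefore $w_k(e)$.

\emph{$C\subset R(\Omega)$.} Let $c\in C$. For each $k$ choose $e\in E_k(c)$. The word $w_k(e)$ occurs in $\Omega$, has length $\ell_k\nearrow\infty$, and its average is within $\delta_k\to0$ of $c$.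

\emph{$R(\Omega)\subset C$.} Put $N_k=R_k\ell_k$, which increases to $\infty$. As $\delta_k\to0$ and $C$ is closed, the inclusion follows from the next lemma, and this will complete the proof of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:window}
If $u\in\mathcal L$ and $N_k\le|u|\le N_{k+1}$, then $\operatorname{dist}(\mathrm{av}(u),C)\le6\delta_k$.
\end{lemma}

\begin{proof}
View $u$ as a window of some $w_{k'}(\cdot)$ with $k'\ge k+2$. Such a window is long compared with the stage-$k$ blocks, but it meets at most $K_{k+1}$ stage-$(k+1)$ blocks. We first show that these blocks all stay near one point of $C$. Then we compute the average inside them as in the L-shaped example.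

\emph{Step 1: consecutive blocks are close.} If $e,e'$ are consecutive stage-$j$ blocks of a word $w_{k'}(\cdot)$, $k'>j$, then
\begin{equation}\label{eq:consec}
|a_j(e)-a_j(e')|<3\delta_j .
\end{equation}
We use downward induction on $j$. If $e,e'$ lie in the same stage-$(j+1)$ block, \eqref{eq:consec} holds by construction: steps of the walk are equal or $\sim$-related, and $e_0$ and the stay indices all lie in one set $E_j(c)$, which gives a difference less than $2\delta_j$. This settles $j=k'-1$. If $e,e'$ lie in consecutive stage-$(j+1)$ blocks $b,b'$, then $e$ is the last block of the stay of $b$ and lies in $E_j(c(b))$, while $e'$ is the first block of the excursion of $b'$ and lies in $E_j(c(b'))$. By \eqref{eq:home} and the inductive hypothesis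
\[
|c(b)-c(b')|<2\delta_{j+1}+|a_{j+1}(b)-a_{j+1}(b')|<5\delta_{j+1}\le\delta_j/2 ,
\]
so $|a_j(e)-a_j(e')|<\frac52\delta_j$.

\emph{Step 2: the stage-$(k+1)$ blocks meeting $u$.} Since $|u|\le R_{k+1}\ell_{k+1}$, the window $u$ meets at most $R_{k+1}+1\le K_{k+1}$ stage-$(k+1)$ blocks, and they are consecutive. The stage-$(k+2)$ words organize them into runs, namely the pieces $e_j^{t_j}$ of the excursions and the stays. Each run consists of at least $K_{k+1}$ blocks, because $t_j\ge K_{k+1}$ and $T_{k+1}\ge K_{k+1}$ at that stage. If $u$ met three runs, it would meet all blocks of a middle run and at least two more, so at least $K_{k+1}+2$ blocks. Hence $u$ meets at most two runs, and these are consecutive. Within a run the averages $a_{k+1}$ differ by less than $2\delta_{k+1}$, and consecutive blocks differ by less than $3\delta_{k+1}$ by \eqref{eq:consec}. So the blocks meeting $u$ have averages pairwise less than $7\delta_{k+1}$ apart, and by \eqref{eq:home} their points $c(b)$ are pairwise at distance less than $9\delta_{k+1}<\delta_k$. Fix $c_0=c(b_0)$ for one of these blocks $b_0$. Then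
\begin{equation}\label{eq:c0}
\parbox{0.82\textwidth}{all stage-$k$ blocks in the stays of the stage-$(k+1)$ blocks meeting $u$, and the blocks $e_0$ of their excursions, have averages within $2\delta_k$ of $c_0\in C$.}
\end{equation}

\emph{Step 3: cut blocks.} Let $A$ be the mean, over the positions of $u$, of the average $a_k$ of the stage-$k$ block containing the position. Blocks contained in $u$ contribute equally to $A$ and $\mathrm{av}(u)$. At most two stage-$k$ blocks are cut by the ends of $u$, so
\[
|\mathrm{av}(u)-A|\le\frac{2\ell_k\cdot2B}{|u|}\le\frac{4B}{R_k}\le\delta_k .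
\]
It remains to show $\operatorname{dist}(A,C)\le5\delta_k$. From now on, excursions and stays are those of stage-$(k+1)$ blocks, and runs are the pieces $e_j^{t_j}$ of these excursions and these stays, made of stage-$k$ blocks.

\emph{Step 4: $u$ meets $r\ge2$ excursions.} Then $u$ contains $r-1$ complete stays, so the fraction of its positions that lie in excursions is at most $\frac{rV_k}{(r-1)T_k}\le\frac{2V_k}{T_k}$. By \eqref{eq:c0} and the choice of $T_k$,
\[
|A-c_0|\le2\delta_k+\frac{2V_k}{T_k}\cdot2B\le3\delta_k .
\]

\emph{Step 5: $u$ meets at most one excursion.} Give positions in stays the level $-1$ and positions in a run $e_j^{t_j}$ the level $j$. Along $u$ the runs have levels forming an interval of the sequence $-1,0,1,\dots,m,m,\dots,1,0,-1$. Let $j$ be the smallest level met by $u$.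

If $j=-1$, put $q=c_0$; by \eqref{eq:c0} the blocks of levels $j$ and $j+1$ have averages within $2\delta_k$ of $q$. If $j\ge0$, put $q=a_k(e_j)$; the blocks of level $j$, and those of level $j+1$ if $j<m$, have averages within $3\delta_k$ of $q$ because $e_j$ and $e_{j+1}$ are equal or $\sim$-related. In both cases $\operatorname{dist}(q,C)<\delta_k$.

If no levels other than $j$ and $j+1$ occur in $u$, then $|A-q|\le3\delta_k$ and $\operatorname{dist}(A,C)\le4\delta_k$. Otherwise $u$ contains positions of level $j$ and of level at least $j+2$, and hence a complete run of level $j+1$, which has length $t_{j+1}\ell_k$. The number of positions of level at least $j+2$ is at most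
\[
2\ell_k\sum_{i\ge j+2}t_i\le\frac{2\,\ell_kt_{j+1}}{K_k-1}\le\frac4{K_k}\,t_{j+1}\ell_k .
\]
So they form a fraction at most $4/K_k$ of $u$, and the averages of their blocks are within $2B$ of $q$. Hence $|A-q|\le3\delta_k+\frac4{K_k}\cdot2B\le4\delta_k$ and $\operatorname{dist}(A,C)\le5\delta_k$.
\end{proof}

\section{A pseudo-Anosov model}\label{sec:pA}

From now on let $f,F,C$ be as in Theorem~\ref{thm:A}. Nothing is assumed about $f$ that would give a symbolic coding directly. We fix finitely many periodic orbits of $f$ and replace $f$ by a better map in its isotopy class relative to these orbits.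

\subsection{Periodic orbits around $C$}

Every $c\in C$ is interior to a triangle with rational vertices in $\operatorname{int}\rho(F)$, and finitely many such open triangles cover $C$. So there are distinct rational points $v_1,\dots,v_s\in\operatorname{int}\rho(F)$ with
\[
C\subset\operatorname{int}\operatorname{conv}\{v_1,\dots,v_s\}.
\]
In particular the $v_i$ are not collinear, and $s\ge3$. Let $q_i\ge1$ be minimal with $p_i:=q_iv_i\in\mathbb Z^2$.

Franks \cite{Franks} proved: if $G$ is a lift of an element of $\mathrm{Homeo}_0(\mathbb T^2)$ and $0\in\operatorname{int}\rho(G)$, then $G$ has a fixed point. Since $\rho(F^{q_i}-p_i)=q_i\rho(F)-p_i$ contains $0$ in its interior, there is $z_i\in\mathbb R^2$ with $F^{q_i}(z_i)=z_i+p_i$. Let $P_i$ be the orbit of $\pi(z_i)$. It has exactly $q_i$ points: if $f^j$ fixed $\pi(z_i)$ with $0<j<q_i$, then $F^j(z_i)=z_i+w$ with $w\in\mathbb Z^2$ and $v_i=w/j$, contradicting the minimality of $q_i$. The orbits $P_i$ are disjoint because their rotation vectors differ. Put $P=\bigcup_iP_i$, so $|P|\ge3$, and $T^*=\mathbb T^2\setminus P$; its Euler characteristic is $-|P|<0$.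

\subsection{The Thurston representative is pseudo-Anosov}

A homeomorphism $\varphi$ of a surface is \emph{pseudo-Anosov rel $P$} if it preserves the finite set $P$ and there are $\lambda>1$ and two transverse measured foliations, invariant under $\varphi$, whose transverse measures are multiplied by $\lambda$ and $\lambda^{-1}$. The foliations may have $p$-prong singularities with $p\ge3$ outside $P$; at points of $P$ they have $p$ prongs with $p\ge1$. Thurston's classification for the punctured torus $T^*$ (\cite{Thurston}, \cite{FLP}) says that $f$ is isotopic rel $P$ to a homeomorphism $\varphi$ which is of finite order, or reducible, or pseudo-Anosov rel $P$.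

Let $f_t$ be such an isotopy, $f_0=f$, $f_1=\varphi$, so that $f_t(P)=P$ for all $t$. Lift it to $F_t$ with $F_0=F$ and put $\Phi=F_1$. By continuity each $F_t$ commutes with integer translations. For $x\in\pi^{-1}(P)$ the path $F_t(x)$ stays in the discrete set $\pi^{-1}(P)$, so it is constant. Thus $\Phi=F$ on $\pi^{-1}(P)$, and the points of $P_i$ have rotation vector $v_i$ under $\Phi$.

\begin{lemma}\label{lem:pA}
The map $\varphi$ is pseudo-Anosov rel $P$.
\end{lemma}

\begin{proof}
If $\varphi^m=\mathrm{id}$ with $m\ge1$, then $\Phi^m$ is an integer translation and all points have the same rotation vector under $\Phi$, which is impossible since the $v_i$ are distinct and $s\ge3$.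

Suppose $\varphi$ is reducible. Then there is a nonempty finite $\varphi$-invariant family $\mathcal C$ of pairwise disjoint simple closed curves in $T^*$, none of them null-homotopic or peripheral in $T^*$. Let $c\in\mathcal C$ and $m\ge1$ with $\varphi^m(c)=c$.

\emph{Case 1: $c$ is essential in $\mathbb T^2$.} Here the non-collinearity of the $v_i$ is violated. The class $u$ of $c$ is primitive. Let $(u,u')$ be a basis of $\mathbb Z^2$ and $\ell$ the linear functional with $\ell(u)=0$ and $\ell(u')=1$. The lifts of $c$ are the lines $\hat c_k=\hat c+ku'$, $k\in\mathbb Z$, and $\ell$ is bounded on $\hat c$. The components of $\mathbb R^2\setminus\bigcup_k\hat c_k$ are the strips $Q_k$ between $\hat c_k$ and $\hat c_{k+1}$. The line $\Phi^m(\hat c)$ is a lift of $c$, say $\hat c_r$. As $\Phi^m$ commutes with integer translations, $\Phi^m(\hat c_k)=\hat c_{k+r}$ and so $\Phi^m(Q_k)=Q_{k+r}$ for all $k$. Since $\ell=k+O(1)$ on $\overline{Q_k}$, it follows that $\ell(\Phi^{mn}(z)-z)=nr+O(1)$, and all rotation vectors of $\Phi$ lie on the line $\{\ell=r/m\}$, a contradiction.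

\emph{Case 2: $c$ is null-homotopic in $\mathbb T^2$.} Here the minimality of the $q_i$ is violated. The curve $c$ bounds a closed disc $D\subset\mathbb T^2$, and only one, since the other side of $c$ has genus. As $c$ is neither null-homotopic nor peripheral in $T^*$, the disc $D$ contains at least two points of $P$. By uniqueness $\varphi^m(D)=D$. Let $\tilde D$ be a lift of $D$. Then $\Phi^m(\tilde D)=\tilde D+w$ with $w\in\mathbb Z^2$, so all points of $D$ have rotation vector $w/m$. Since the $v_i$ are distinct, $P\cap D$ is contained in one $P_i$. So there are $x\in P_i\cap D$ and $0<j<q_i$ with $\varphi^j(x)\in D$. Put $D'=\varphi^j(D)$. Both discs contain $\varphi^j(x)$, and their boundaries belong to $\mathcal C$, so these are equal or disjoint.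

We claim that one of $D,D'$ contains the other. If $\partial D=\partial D'$, then $D=D'$ by uniqueness. If $\partial D'\subset\operatorname{int}D$, then $\partial D'$ bounds a disc in $D$, which is $D'$ by uniqueness. The case $\partial D\subset\operatorname{int}D'$ is symmetric. In the remaining case $\partial D$ is a connected set that is disjoint from $\partial D'$ and not contained in $\operatorname{int}D'$, so $\partial D\cap D'=\emptyset$. Then the connected set $D'$ meets $D$ but not $\partial D$, so $D'\subset\operatorname{int}D$, which was excluded. This proves the claim.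

If $\varphi^j(D)\subset D$, then $D=\varphi^{jm}(D)\subset\cdots\subset\varphi^j(D)\subset D$, so $\varphi^j(D)=D$. If $D\subset\varphi^j(D)$, then $D\subset\varphi^j(D)\subset\cdots\subset\varphi^{jm}(D)=D$ and again $\varphi^j(D)=D$. Hence $\Phi^j(\tilde D)=\tilde D+w'$ with $w'\in\mathbb Z^2$, and $v_i=w'/j$ with $0<j<q_i$, contradicting the minimality of $q_i$.
\end{proof}

Non-collinearity cannot be dropped in this argument. The map $(x,y)\mapsto(x+\sin^2(\pi y),y)$ fixes the points $(0,0)$ and $(0,\frac12)$, with rotation vectors $(0,0)$ and $(1,0)$. It preserves the circle $y=\frac14$, which is essential in $\mathbb T^2$, so it is reducible relative to these two points.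

\subsection{Removing one-prong points by a branched cover}\label{sec:cover}

The map $\varphi$ may have one-prong singularities at points of $P$. In the shadowing argument these would be harmful twice: the flat metric of the foliations has cone angle $\pi<2\pi$ there, which is positive curvature, and a fixed one-prong point may have fixed point index $0$ (see the proof of Lemma~\ref{lem:periodic}). A branched cover doubles the number of prongs at each point of $P$.

Let $S^*\to T^*$ be the finite regular cover corresponding to the subgroup $\ker(\pi_1(T^*)\to H_1(T^*;\mathbb Z/2))$. As $|P|\ge2$, each peripheral loop is nonzero in $H_1(T^*;\mathbb Z/2)$, while its square is zero there. So filling in the punctures gives a branched cover $\beta:S\to\mathbb T^2$ by a closed connected oriented surface with ramification index exactly $2$ over each point of $P$. Its Euler characteristic is $\deg\beta\cdot(-|P|+|P|/2)<0$.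

The subgroup is characteristic, so $f|_{T^*}$ lifts to a homeomorphism of $S^*$ and the isotopy $f_t|_{T^*}$ lifts to an isotopy $g_t$ of $S^*$. It extends over the filled points. Indeed, $(t,x)\mapsto(t,g_t(x))$ is a homeomorphism of $[0,1]\times S^*$, its inverse being a lift of the inverse isotopy, and hence it is proper. So as $x$ tends to a puncture, $g_t(x)$ leaves every compact subset of $S^*$ uniformly in $t$. As $[0,1]\times(\text{punctured disc})$ is connected, $g_t(x)$ tends to a single puncture, uniformly in $t$. The same holds for the inverse. Thus we obtain an isotopy $g_t$ of $S$ with $\beta g_t=f_t\beta$. Put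
\[
g=g_0,\qquad \psi=g_1 ,\qquad\text{so that}\qquad \beta g=f\beta,\qquad\beta\psi=\varphi\beta .
\]
Pull back the measured foliations of $\varphi$ by $\beta$. A $p$-prong point in $P$ becomes a $2p$-prong point, and $2p\ge2$, where a $2$-prong point is a regular point. So $\psi$ is an orientation preserving pseudo-Anosov homeomorphism of the closed surface $S$ in the usual sense, with all singularities having at least three prongs and with dilatation $\lambda>1$.

\subsection{Lifts}

Let $\varpi:\tilde S\to S$ be the universal cover, with deck group $\Gamma$. Let $\tilde g_t$ be a lift of the isotopy $g_t$, and put $\tilde g=\tilde g_0$, $\tilde\psi=\tilde g_1$. Then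
\begin{equation}\label{eq:alpha}
\tilde g_t\gamma=\alpha(\gamma)\tilde g_t\qquad(\gamma\in\Gamma,\ t\in[0,1])
\end{equation}
for an automorphism $\alpha$ of $\Gamma$ that does not depend on $t$, by discreteness of $\Gamma$. Let $\tilde\beta:\tilde S\to\mathbb R^2$ be a lift of $\beta\varpi$. Then $\tilde\beta\gamma=\tilde\beta+\nu(\gamma)$ for a homomorphism $\nu:\Gamma\to\mathbb Z^2$. The maps $\tilde\beta\tilde g_t$ and $F_t\tilde\beta$ lift the same map $\beta g_t\varpi=f_t\beta\varpi$ to $\mathbb T^2$, so their difference $\tilde\beta\tilde g_t-F_t\tilde\beta$ is $\mathbb Z^2$-valued and continuous in $(t,x)$, hence equal to a constant $\kappa_0$. We replace $F_t$ by $F_t+\kappa_0$, $C$ by $C+\kappa_0$ and each $v_i$ by $v_i+\kappa_0$. All rotation sets are translated by $\kappa_0$, so this does not change the problem, and we may assume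
\begin{equation}\label{eq:lifts}
\tilde\beta\,\tilde g=F\,\tilde\beta,\qquad \tilde\beta\,\tilde\psi=\Phi\,\tilde\beta .
\end{equation}

\section{Coding}\label{sec:coding}

We now realize $C$ for $\Phi$. A \emph{$1$-step subshift of finite type} (SFT) consists of all bi-infinite sequences over a finite alphabet in which only prescribed transitions between consecutive symbols occur. It is \emph{irreducible} if any two symbols that occur in it are joined by an admissible path. Periodic points are dense in an irreducible SFT. We use two facts about the pseudo-Anosov map $\psi$ of the closed surface $S$ from \cite[Expos\'e 10]{FLP}. By a Markov partition, $\psi$ is a continuous factor of a $1$-step SFT. And $\psi$ is ergodic for an invariant measure that is positive on nonempty open sets; hence some point has a dense forward orbit.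

\begin{lemma}\label{lem:coding}
There are an irreducible $1$-step SFT $(\Sigma,\sigma)$, a continuous surjection $\theta:\Sigma\to S$ with $\theta\sigma=\psi\theta$, a continuous map $\xi:\Sigma\to\mathbb R^2$ with $\pi\xi=\beta\theta$, and a function $\kappa:\Sigma\to\mathbb Z^2$, where $\kappa(\zeta)$ depends only on the symbol $\zeta_0$, such that
\begin{equation}\label{eq:cocycle}
\Phi^n(\xi(\zeta))-\xi(\zeta)=\sum_{j=0}^{n-1}\kappa(\sigma^j\zeta)+\xi(\sigma^n\zeta)-\xi(\zeta)\qquad(\zeta\in\Sigma,\ n\ge0).
\end{equation}
Moreover, the periodic points of $\psi$ are dense in $S$.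
\end{lemma}

\begin{proof}
Let $\theta:\Sigma_A\to S$ be the factor map from a $1$-step SFT, and let $z\in S$ have a dense forward orbit. As $S$ has no isolated points, $\omega(z)=S$. Choose $\zeta\in\Sigma_A$ with $\theta(\zeta)=z$. Let $E$ be the set of symbols that occur infinitely often in $(\zeta_n)_{n\ge0}$, and let $\Sigma=\Sigma_A\cap E^{\mathbb Z}$. From some time on all $\zeta_n$ lie in $E$, and after every time each symbol of $E$ occurs again; so $\Sigma$ is irreducible. Also $\omega(\zeta)\subset\Sigma$, and $\theta(\omega(\zeta))=\omega(z)=S$ by compactness. Hence $\theta|_\Sigma$ is onto. Periodic points are dense in $\Sigma$ and are mapped to periodic points of $\psi$, so the latter are dense in $S$.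

The compact zero-dimensional space $\Sigma$ is a finite disjoint union of clopen sets that $\theta$ maps into evenly covered subsets of $S$. So $\theta|_\Sigma$ has a continuous lift $\tilde\theta:\Sigma\to\tilde S$. For $\zeta\in\Sigma$ the points $\tilde\psi\tilde\theta(\zeta)$ and $\tilde\theta(\sigma\zeta)$ have the same image $\psi\theta(\zeta)$ in $S$. Thus $\tilde\psi\tilde\theta(\zeta)=\gamma(\zeta)\tilde\theta(\sigma\zeta)$ with $\gamma:\Sigma\to\Gamma$ locally constant. Put $\xi=\tilde\beta\tilde\theta$ and $\kappa=\nu\circ\gamma$. By \eqref{eq:lifts},
\[
\Phi(\xi(\zeta))=\tilde\beta\tilde\psi\tilde\theta(\zeta)=\tilde\beta\big(\gamma(\zeta)\tilde\theta(\sigma\zeta)\big)=\xi(\sigma\zeta)+\kappa(\zeta).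
\]
As $\Phi$ commutes with integer translations, induction gives $\Phi^n(\xi(\zeta))=\xi(\sigma^n\zeta)+\sum_{j<n}\kappa(\sigma^j\zeta)$, which is \eqref{eq:cocycle}. Finally, $\kappa$ is locally constant, so $\kappa(\zeta)$ depends only on finitely many coordinates $\zeta_{-r},\dots,\zeta_r$. We pass to the higher block presentation, whose symbols are the words of length $2r+1$ occurring in $\Sigma$. It is again an irreducible $1$-step SFT, and there $\kappa$ depends only on the symbol at time $0$.
\end{proof}

By \eqref{eq:cocycle}, average displacements under $\Phi$ and averages of $\kappa$ agree up to $O(1/n)$, since $\xi$ is bounded. To apply Theorem~\ref{thm:B} we need words in $\Sigma$ that can be freely concatenated and have $\kappa$-averages surrounding $C$.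

For each $i$ choose $\zeta^{(i)}\in\Sigma$ with $\theta(\zeta^{(i)})\in\beta^{-1}(P_i)$. Points of $P_i$ have rotation vector $v_i$ under $\Phi$, so by \eqref{eq:cocycle} the forward averages of $\kappa$ along $\zeta^{(i)}$ tend to $v_i$. Fix a symbol $a$ of $\Sigma$. Take a long word $\zeta^{(i)}_0\dots \zeta^{(i)}_n$, lead to it from $a$, and lead back from it to $a$, by admissible paths of bounded length. Omitting the final $a$ we get a word $\Lambda_i$ that starts with $a$ and whose last symbol may be followed by $a$. So the words $\Lambda_i$ can be freely concatenated, and if $n$ is large, their $\kappa$-averages $v_i'$ are as close to $v_i$ as we like. By compactness there is $r>0$ with $\bar B(c,2r)\subset\operatorname{conv}\{v_i\}$ for all $c\in C$. If $|v_i'-v_i|<r$ for all $i$, then comparison of support functions gives $\bar B(c,r)\subset\operatorname{conv}\{v_i'\}$, and thus $C\subset\operatorname{int}\operatorname{conv}\{v_1',\dots,v_s'\}$. Replacing the $\Lambda_i$ by powers, we may assume that they all have the same length $H$.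

Let $\Omega$ be the minimal subshift given by Theorem~\ref{thm:B} for $v_1',\dots,v_s'$ and $C$. Define $\tau:\Omega\to\Sigma$ by
\[
\tau(\omega)=\cdots\Lambda_{\omega_{-1}}.\Lambda_{\omega_0}\Lambda_{\omega_1}\cdots ,
\]
where the point precedes coordinate $0$. Then $\tau$ is continuous and $\tau\circ\mathrm{shift}=\sigma^H\circ\tau$. Put $X=\bigcup_{0\le j<H}\sigma^j\tau(\Omega)$.

\begin{corollary}\label{cor:model}
The set $X_S:=\theta(X)$ is $\psi$-minimal, and $\rho_{\beta(X_S)}(\Phi)=C$.
\end{corollary}

\begin{proof}
The set $\tau(\Omega)$ is $\sigma^H$-minimal as a factor of $\Omega$, and $X$ is compact and $\sigma$-invariant. The $\sigma$-orbit closure of a point $\sigma^j\tau(\omega)$, $0\le j<H$, contains $\sigma^H\tau(\omega)\in\tau(\Omega)$, hence $\tau(\Omega)$, hence $X$. So $X$ is $\sigma$-minimal and its factor $X_S$ is $\psi$-minimal.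

A window of length $n$ in a point of $X$ consists of consecutive full words $\Lambda_{\omega_j}$, with $\kappa$-sums $Hv'_{\omega_j}$, and at most $2H$ further positions. So for large $n$ the average of $\kappa$ over the window differs by $O(1/n)$ from the average of the $v'_{\omega_j}$ over these words. Conversely, every window of a point of $\Omega$ gives rise to such a window. Hence the set of limits of $\frac1{n_i}\sum_{j<n_i}\kappa(\sigma^j\zeta^i)$ with $\zeta^i\in X$ and $n_i\nearrow\infty$ is $R(\Omega)=C$. By \eqref{eq:cocycle} this set is $\rho_{\beta(X_S)}(\Phi)$.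
\end{proof}

\section{Global shadowing}\label{sec:shadow}

The maps $g$ and $\psi$ of $S$ are isotopic, but $g$ need not be conjugate to $\psi$ or close to it. What survives under isotopy is the following.

\begin{proposition}\label{prop:shadow}
There are a proper $\Gamma$-invariant metric $d$ on $\tilde S$, inducing the topology, and a constant $L$ such that for every $z\in\tilde S$ there is $x\in\tilde S$ with
\[
d(\tilde g^jx,\tilde\psi^jz)\le L\qquad\text{for all }j\in\mathbb Z.
\]
\end{proposition}

This is Handel's global shadowing \cite{Handel}. The idea is that for a periodic point $z$ the Nielsen theory of $\psi$ produces a corresponding periodic point $x$ of $g$, and the hyperbolicity of $\tilde\psi$ bounds the distance of the two orbits independently of the period. The bound requires two pseudometrics that $\tilde\psi$ expands and contracts exactly.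

\subsection{A flat metric and two pseudometrics}

Let $\mathcal F_1,\mathcal F_2$ be the invariant foliations of $\psi$, lifted to $\tilde S$, and $\mu_1,\mu_2$ their transverse measures, named such that $\tilde\psi$ multiplies $\mu_1$ by $\lambda$ and $\mu_2$ by $\lambda^{-1}$. Away from the singularities there are charts $(x_1,x_2)$ with $\mu_i=|dx_i|$. The leaves of $\mathcal F_i$ are given by $x_i=\mathrm{const}$, and in such charts $\tilde\psi$ has the form $(x_1,x_2)\mapsto(\pm\lambda x_1+c,\pm\lambda^{-1}x_2+c')$. Let $d$ be the length metric of the flat metric $dx_1^2+dx_2^2$. A $p$-prong point is a cone point of angle $p\pi$, with $p=2$ for regular points. The group $\Gamma$ acts cocompactly by isometries, so $d$ is complete and proper.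

By a \emph{segment} we mean a compact path that is straight in the flat charts and has no singularity in its interior. Since all cone angles are at least $2\pi$, the link condition shows that $\tilde S$ is locally CAT(0). As $\tilde S$ is simply connected, it is CAT(0) by the Cartan--Hadamard theorem \cite{BH}. Hence (see \cite{BH}) any two points are joined by a unique geodesic, and every local geodesic is a geodesic. Moreover, a compact path is, up to parametrization, a local geodesic if and only if it is a finite concatenation of segments such that at each point where two of them meet both sectors between them have angle at least $\pi$. Indeed, a small ball around any point is a Euclidean cone over its circle of directions, and in such a cone two radii form a geodesic if and only if their directions are at distance at least $\pi$ in this circle.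

\begin{lemma}\label{lem:geod}
The maps $\tilde\psi$ and $\tilde\psi^{-1}$ map geodesics of $d$ onto geodesics of $d$ (with a different parametrization).
\end{lemma}

\begin{proof}
They map segments to segments. It remains to see that a sector of angle at least $\pi$ at some point $q$, bounded by two segments, is mapped to a sector of angle at least $\pi$. It contains a sector of angle exactly $\pi$ with one side in common. Near $q$ the latter is a Euclidean half disc centered at $q$, on which $\tilde\psi$ is given in flat coordinates by a linear map. A linear isomorphism takes half planes to half planes, so the image of the sector of angle $\pi$ has angle $\pi$. The same applies to $\tilde\psi^{-1}$.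
\end{proof}

For $x,y\in\tilde S$ let $d_i(x,y)=\mu_i(c)$, where $c$ is the geodesic from $x$ to $y$ and $\mu_i(c)$ is the sum over the segments of $c$ of the variation of $x_i$.

\begin{lemma}\label{lem:pseudo}
The functions $d_1,d_2$ are continuous $\Gamma$-invariant pseudometrics on $\tilde S$, and
\begin{gather}
d_i\le d\le d_1+d_2\quad(i=1,2),\label{eq:dd}\\
d_1(\tilde\psi x,\tilde\psi y)=\lambda\, d_1(x,y),\qquad d_2(\tilde\psi x,\tilde\psi y)=\lambda^{-1}d_2(x,y).\label{eq:scale}
\end{gather}
\end{lemma}

\begin{proof}
A segment with coordinate variations $\Delta_1,\Delta_2\ge0$ has length $(\Delta_1^2+\Delta_2^2)^{1/2}$, which lies between $\max(\Delta_1,\Delta_2)$ and $\Delta_1+\Delta_2$. Summing along geodesics gives \eqref{eq:dd}. By Lemma~\ref{lem:geod} the geodesic from $\tilde\psi x$ to $\tilde\psi y$ is the image of the geodesic from $x$ to $y$, and this gives \eqref{eq:scale}. Deck transformations preserve $d$, hence geodesics, and $\mu_1,\mu_2$; so $d_1$ and $d_2$ are $\Gamma$-invariant. The point is the triangle inequality. By \eqref{eq:dd} and \eqref{eq:scale},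
\[
\lambda^nd_1(x,y)\le d(\tilde\psi^nx,\tilde\psi^ny)\le\lambda^nd_1(x,y)+\lambda^{-n}d_2(x,y)\qquad(n\ge0),
\]
and therefore
\[
d_1(x,y)=\lim_{n\to\infty}\lambda^{-n}d(\tilde\psi^nx,\tilde\psi^ny).
\]
A pointwise limit of metrics is a pseudometric. In the same way $d_2(x,y)=\lim_n\lambda^{-n}d(\tilde\psi^{-n}x,\tilde\psi^{-n}y)$ is a pseudometric. Continuity follows from the triangle inequality and $d_i\le d$.
\end{proof}

\subsection{Periodic orbits}

We recall what we need from Nielsen theory \cite{Jiang}. Let $h$ be a self-map of $S$ and $\tilde h$ a lift to $\tilde S$. The set $\varpi(\operatorname{Fix}\tilde h)$ is the fixed point class of $h$ determined by $\tilde h$. It is open in the fixed point set of $h$ and it has an index; the index of the empty set is $0$. If the class consists of one isolated fixed point, the index is that of this fixed point, i.e.\ the degree of the displacement $h(y)-y$ on a small circle around it in a local coordinate. If $h_t$ is a homotopy and $\tilde h_t$ a lift of it, then $\varpi(\operatorname{Fix}\tilde h_0)$ and $\varpi(\operatorname{Fix}\tilde h_1)$ have the same index.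

\begin{lemma}\label{lem:periodic}
Let $z\in\tilde S$, $n\ge1$ and $\gamma\in\Gamma$ with $\tilde\psi^nz=\gamma z$. Then there is $x\in\tilde S$ with $\tilde g^nx=\gamma x$.
\end{lemma}

\begin{proof}
The map $\gamma^{-1}\tilde\psi^n$ fixes $z$ and multiplies $d_1$ and $d_2$ by $\lambda^n$ and $\lambda^{-n}$. So any two of its fixed points satisfy $d_1=d_2=0$, and they coincide by \eqref{eq:dd}. Hence $\{\varpi(z)\}$ is the fixed point class of $\psi^n$ determined by $\gamma^{-1}\tilde\psi^n$, and $\varpi(z)$ is an isolated fixed point of $\psi^n$. We claim that its index is not $0$. Then the homotopy $\gamma^{-1}\tilde g_t^n$, a lift of $g_t^n$, shows that the class of $g^n$ determined by $\gamma^{-1}\tilde g^n$ has nonzero index as well. So it is nonempty, which is the assertion.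

To compute the index let $p\ge2$ be the number of prongs of each foliation at $\varpi(z)$, with $p=2$ if the point is regular. Let $y$ be a local complex coordinate at $\varpi(z)$ such that $w=y^{p/2}$, defined up to sign, is a flat coordinate $x_1+ix_2$. Thus $\mathcal F_1$ is vertical and $\mathcal F_2$ is horizontal in $w$. The $p$ prongs of $\mathcal F_1$ are rays in the coordinate $y$. They bound $p$ sectors, each of which is a half disc in $w$. The map $\psi^n$ permutes the prongs and, being orientation preserving, preserves their cyclic order.

\emph{The prongs are fixed.} Then $\psi^n$ preserves each sector. With the branch of $w$ that satisfies $\operatorname{Re}w\ge0$ in the sector, $\psi^n$ is $w\mapsto\lambda^n\operatorname{Re}w+i\lambda^{-n}\operatorname{Im}w$. So $\psi^n$ is the time-one map of the local flow $\phi_t$ of $\dot w=(n\log\lambda)\,\bar w$. Since $\dot w=\frac p2\frac wy\,\dot y$, this is in the coordinate $y$ the vector field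
\[
\dot y=\frac{2n\log\lambda}{p}\;y\,\frac{\bar w}{w}=\frac{2n\log\lambda}{p}\;y\left(\frac{\bar y}{|y|}\right)^p ,
\]
which has degree $1-p$ on small circles. For $y\ne0$ and $t\in(0,1]$ we have $\phi_t(y)\ne y$, because $\operatorname{Re}w$ grows unless it is $0$, and in that case $|\operatorname{Im}w|$ shrinks. So on a small circle the maps $(\phi_t-\mathrm{id})/t$ form a homotopy without zeros from the vector field ($t\to0$) to the displacement of $\psi^n$ ($t=1$). The index is $1-p\ne0$. (This is where one-prong points would be harmful.)

\emph{The prongs are not all fixed.} Since $\psi^n$ preserves the cyclic order, it fixes no prong. Let each sector include the first, in cyclic order, of its two bounding prongs. Then the $p$ half-open sectors are permuted without fixed elements, so for $y\ne0$ the point $\psi^n(y)$ is never a positive multiple of $y$, and $\psi^n(y)-y$ is never a nonnegative multiple of $y$. Hence $(1-r)(\psi^n(y)-y)-r\,y\neq0$ for $0\le r\le1$. So the displacement is homotopic to $-y$ without zeros, and the index is $1$.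
\end{proof}

\subsection{The shadowing constant}

\begin{proof}[Proof of Proposition~\ref{prop:shadow}]
The functions $y\mapsto d_1(\tilde gy,\tilde\psi y)$ and $y\mapsto d_2(\tilde g^{-1}y,\tilde\psi^{-1}y)$ are continuous, and they are $\Gamma$-invariant because $\tilde g$ and $\tilde\psi$ induce the same automorphism $\alpha$. So their suprema $\mathsf K$ and $\mathsf K'$ are finite. Put $L=(\mathsf K+\mathsf K')/(\lambda-1)$.

\emph{Periodic points.} Let $\tilde\psi^nz=\gamma z$ with $n\ge1$, and let $\tilde g^nx=\gamma x$ as in Lemma~\ref{lem:periodic}. Put
\[
\epsilon_j=d_1(\tilde g^jx,\tilde\psi^jz),\qquad\epsilon'_j=d_2(\tilde g^jx,\tilde\psi^jz)\qquad(j\in\mathbb Z).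
\]
By \eqref{eq:alpha}, $\tilde g^{j+n}x=\alpha^j(\gamma)\tilde g^jx$ and $\tilde\psi^{j+n}z=\alpha^j(\gamma)\tilde\psi^jz$, so both sequences are $n$-periodic. By the triangle inequality and \eqref{eq:scale},
\[
\epsilon_{j+1}\ge d_1(\tilde\psi\tilde g^jx,\tilde\psi\tilde\psi^jz)-d_1(\tilde g\tilde g^jx,\tilde\psi\tilde g^jx)\ge\lambda\epsilon_j-\mathsf K .
\]
If $\epsilon_j$ is the largest term of the periodic sequence, then $\epsilon_j\ge\epsilon_{j+1}\ge\lambda\epsilon_j-\mathsf K$, so $\epsilon_j\le\mathsf K/(\lambda-1)$. Hence this bound holds for all $j$. The map $\tilde\psi^{-1}$ multiplies $d_2$ by $\lambda$, so in the same way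
\[
\epsilon'_{j-1}\ge d_2(\tilde\psi^{-1}\tilde g^jx,\tilde\psi^{-1}\tilde\psi^jz)-d_2(\tilde g^{-1}\tilde g^jx,\tilde\psi^{-1}\tilde g^jx)\ge\lambda\epsilon'_j-\mathsf K'
\]
and $\epsilon'_j\le\mathsf K'/(\lambda-1)$ for all $j$. By \eqref{eq:dd}, $d(\tilde g^jx,\tilde\psi^jz)\le L$ for all $j$. The constant $L$ does not depend on $z$ or $n$.

\emph{General points.} Let $z\in\tilde S$. By Lemma~\ref{lem:coding} there are $z_m\to z$ such that $\varpi(z_m)$ is $\psi$-periodic. Choose $x_m$ for $z_m$ as above. As $d(x_m,z_m)\le L$ and $d$ is proper, a subsequence of $x_m$ converges to a point $x$. For each fixed $j$ the inequality $d(\tilde g^jx_m,\tilde\psi^jz_m)\le L$ passes to the limit.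
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

The point $x$ in Proposition~\ref{prop:shadow} need not be unique and need not depend continuously on $z$. So we work with the space of all shadowing pairs and choose a minimal set there.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let
\[
\hat Z=\{(x,z)\in\tilde S\times\tilde S:\ d(\tilde g^jx,\tilde\psi^jz)\le L\ \text{ for all }j\in\mathbb Z\}.
\]
This set is closed, and it is invariant under $\tilde g\times\tilde\psi$, under its inverse, and, by \eqref{eq:alpha}, under the diagonal action of $\Gamma$. The diagonal action is free and properly discontinuous. It is cocompact on $\hat Z$, since we can move $z$ into a compact fundamental domain, and then $x$ lies in a bounded set. So $Z=\hat Z/\Gamma$ is compact and metrizable. By \eqref{eq:alpha}, $\tilde g\times\tilde\psi$ induces a homeomorphism $\mathcal G$ of $Z$. The projections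
\[
\mathrm{pr}_1[(x,z)]=\varpi(x),\qquad \mathrm{pr}_2[(x,z)]=\varpi(z)
\]
from $Z$ to $S$ satisfy $\mathrm{pr}_1\mathcal G=g\,\mathrm{pr}_1$ and $\mathrm{pr}_2\mathcal G=\psi\,\mathrm{pr}_2$, and $\mathrm{pr}_2$ is onto by Proposition~\ref{prop:shadow}.

Let $X_S$ be the $\psi$-minimal set of Corollary~\ref{cor:model}, and let $\mathcal N$ be a $\mathcal G$-minimal subset of the nonempty compact invariant set $\mathrm{pr}_2^{-1}(X_S)$. Then $\mathrm{pr}_2(\mathcal N)=X_S$, because $X_S$ is minimal. Put
\[
M=\beta(\mathrm{pr}_1(\mathcal N)).
\]
As $\beta\,\mathrm{pr}_1\mathcal G=\beta g\,\mathrm{pr}_1=f\beta\,\mathrm{pr}_1$, the set $M$ is a factor of $\mathcal N$ and hence a minimal set of $f$.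

It remains to compare displacements. Let
\[
L'=\sup\{|\tilde\beta x-\tilde\beta z|:\ x,z\in\tilde S,\ d(x,z)\le L\}.
\]
This is finite, because $|\tilde\beta x-\tilde\beta z|$ is continuous and invariant under the diagonal action of $\Gamma$, which is cocompact on $\{d(x,z)\le L\}$. Let $[(x,z)]\in\mathcal N$ and $n\ge0$. By \eqref{eq:lifts},
\[
F^n(\tilde\beta x)-\tilde\beta x=\tilde\beta\tilde g^nx-\tilde\beta x,\qquad \Phi^n(\tilde\beta z)-\tilde\beta z=\tilde\beta\tilde\psi^nz-\tilde\beta z .
\]
Since $d(x,z)\le L$ and $d(\tilde g^nx,\tilde\psi^nz)\le L$, these two vectors differ by at most $2L'$. As $[(x,z)]$ runs through $\mathcal N$, the point $\pi(\tilde\beta x)$ runs through all of $M$ and $\pi(\tilde\beta z)$ runs through all of $\beta(X_S)$. Displacements do not depend on the choice of lifts of points of $\mathbb T^2$, so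
\[
\rho_M(F)=\rho_{\beta(X_S)}(\Phi)=C. \qedhere
\]
\end{proof}

\section{The boundary of the rotation set: an example}\label{sec:example}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
The map $F$ is the composition of $(x,y)\mapsto(x+h(y),y)$ followed by $(x,y)\mapsto(x,y+h(x))$, so it is a lift of a homeomorphism $f\in\mathrm{Homeo}_0(\mathbb T^2)$. Its displacement is $(h(y),h(x+h(y)))\in[0,1]^2$, so $\rho(F)\subset[0,1]^2$. Note that $h(t)=0$ if and only if $t\in\mathbb Z$, and $h(t)=1$ if and only if $t\in\frac12+\mathbb Z$. Hence the points $(0,0)$, $(0,\frac12)$, $(\frac12,0)$, $(\frac12,\frac12)$ are fixed by $f$, with rotation vectors $(0,0)$, $(1,0)$, $(0,1)$, $(1,1)$. By convexity, $\rho(F)=[0,1]^2$. The continua in $(0,1)^2$ are realized by Theorem~\ref{thm:A}, and the vertices by the fixed points.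

Conversely, let $M$ be minimal. By Theorem~\ref{thm:C}, $\rho_M(F)$ is a continuum, and if it contains no boundary point of $[0,1]^2$, it is a continuum in $(0,1)^2$. Suppose that it contains a boundary point $\rho=(\rho_1,\rho_2)$ of $[0,1]^2$. A weak-$*$ limit of empirical measures of the orbit pieces defining $\rho$ is an invariant probability measure $\mu$ on $M$ with $\int(F-\mathrm{id})\,d\mu=\rho$. Its support is nonempty, closed and invariant, so it equals $M$.

If $\rho_2\in\{0,1\}$, then the function $h(x+h(y))\in[0,1]$ has $\mu$-mean $\rho_2$. So it equals $\rho_2$ $\mu$-almost everywhere and, by continuity, on $M$. This means $x+h(y)\equiv\rho_2/2$ (mod $1$) on $M$. The left side is the first coordinate of $f(x,y)$, and $f(M)=M$, so $x\equiv\rho_2/2$ on $M$. It follows that $h(y)\in\mathbb Z$, so $y\in\{0,\frac12\}$ on $M$.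

If $\rho_1\in\{0,1\}$, then $h(y)=\rho_1$ on $M$ by the same argument, so $y\equiv\rho_1/2$ on $M$. Since $f(M)=M$, the second displacement $h(x+h(y))=h(x+\rho_1)=h(x)$ is an integer on $M$, so $x\in\{0,\frac12\}$ on $M$.

In both cases $M\subset\{0,\frac12\}^2$, a set of fixed points of $f$. So $M$ is a single fixed point and $\rho_M(F)$ is a vertex of $[0,1]^2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger (standard facts on CAT(0) spaces).

\bibitem{FLP} Fathi, Laudenbach and Po\'enaru (FLP).

\bibitem{Franks} Franks, Trans. AMS \textbf{311} (1989).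

\bibitem{Handel} Handel, ETDS \textbf{5} (1985).

\bibitem{JPS} Tobias J\"ager, Alejandro Passeggi and Sonja \v{S}timac, \emph{Rotation sets and almost periodic sequences}, arXiv:1408.2931 (2014).

\bibitem{Jiang} Jiang, \emph{Lectures on Nielsen Fixed Point Theory}, Contemp. Math. \textbf{14}.

\bibitem{LM} Llibre and MacKay.

\bibitem{MZ} Misiurewicz and Ziemian.

\bibitem{Thurston} Thurston, Bull. AMS \textbf{19} (1988).

\end{thebibliography}

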